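# Legal plays on cardinals and the factorization of operators of Szlenk index at most $\omega^\alpha$

## 1. Legal plays on a cardinal and the compact space $\mathcal F(\zeta,S)$

We start with a combinatorial machine. It has two parameters: an ordinal $\zeta\ge 1$, and an infinite cardinal $\mathfrak m\ge|\zeta|$. Put
$$\kappa=(2^{\mathfrak m})^+ .$$
Three cardinal facts are needed. First, $\kappa$ is regular, being a successor cardinal. Second, $\kappa^{\mathfrak m}=\kappa$: since $\mathfrak m<\kappa$ and $\kappa$ is regular, every function $\mathfrak m\to\kappa$ is bounded, so it takes its values in some $\gamma<\kappa$, where $|\gamma|\le 2^{\mathfrak m}$; hence $\kappa^{\mathfrak m}\le\kappa\cdot(2^{\mathfrak m})^{\mathfrak m}=\kappa\cdot 2^{\mathfrak m}=\kappa$. Third, let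
$$\mathcal C=(\zeta\times\kappa)^{<\omega}\times\zeta ,$$
the set of pairs consisting of a finite sequence in $\zeta\times\kappa$ and an ordinal $<\zeta$. Since $1\le|\zeta|<\kappa$, we have $|\mathcal C|=\kappa$. There are exactly $\kappa$ partial functions from $\kappa$ to $\mathcal C$ with domain of size at most $\mathfrak m$: at most $\kappa^{\mathfrak m}=\kappa$ domains, at most $\kappa^{\mathfrak m}=\kappa$ functions on each, and at least $\kappa$ functions with one-point domain. Since $\kappa\cdot\kappa=\kappa$, we may fix an enumeration $(h_\eta)_{\eta<\kappa}$ of these partial functions in which each one occurs $\kappa$ times. Think of $h_\eta$ as a note carried by the point $\eta$.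

**Definition (legal plays).** A play is a finite sequence $p=((o_1,y_1),\dots,(o_k,y_k))$ in $\zeta\times\kappa$. The $o_i$ are its labels and the $y_i$ its points. Write $N(p)=\{y_1,\dots,y_k\}$, $o(p)=o_k$, and $o(\emptyset)=\zeta$. The set $\mathcal Q$ of legal plays is defined by: $\emptyset\in\mathcal Q$, and for $p\in\mathcal Q$ we have $p^\frown(o,\eta)\in\mathcal Q$ if and only if $o<o(p)$ and $\eta\in\operatorname{Ext}(p,o)$, where $\operatorname{Ext}(\emptyset,o)=\kappa$ and, for $p\neq\emptyset$,
$$\operatorname{Ext}(p,o)=\{\eta<\kappa:\ \eta>\max N(p)\ \text{ and }\ h_\eta(y)=(p,o)\ \text{ for all } y\in N(p)\}.$$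
Let $\mathcal T$ be the family of all subsets of sets $N(p)$ with $p\in\mathcal Q$.

So in a legal play $\zeta>o_1>\dots>o_k$ and $y_1<\dots<y_k$, initial segments of legal plays are legal, and a point may join the play only if its note, read at each earlier point, spells out the whole earlier play together with the new label.

Take $\zeta=1$. The only label is $0$, so plays have length at most $1$, and $\mathcal T$ consists of $\emptyset$ and the singletons. Take $\zeta=2$. The plays of length $2$ are $((1,y),(0,y'))$ with $y<y'$ and $h_{y'}(y)=\big(((1,y)),0\big)$. So $\mathcal T$ consists of $\emptyset$, the singletons, and the edges of a certain graph on $\kappa$. Observe that a singleton $\{y\}$ does not determine a label, since $((o,y))$ is legal for every $o<\zeta$.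

Why the notes $h_\eta$? Suppose we called every play with decreasing labels and increasing points legal, and took $\zeta=\omega$. Then any $y_1<\dots<y_k$ could be played with labels $k-1,\dots,1,0$, and $\mathcal T$ would contain all finite subsets of $\kappa$. Its closure in $\{0,1\}^\kappa$ is everything, and the family is not compact. The notes make the labels readable from the set, and this will keep the family small.

Now we take a product of such machines with rapidly growing cardinals.

**Definition (the space $\mathcal F(\zeta,S)$).** Let $\zeta\ge1$ be an ordinal and $S\ge1$ an integer. Put $\mathfrak m_1=\max(\omega,|\zeta|)$, $\kappa_i=(2^{\mathfrak m_i})^+$, $\mathfrak m_{i+1}=\kappa_i$. Let $\mathcal Q_i,\mathcal T_i$ on $Y_i=\kappa_i$ be built as above from $(\zeta,\mathfrak m_i)$, for $i\le S$. Let $X=Y_1\times\dots\times Y_S$ with projections $\pi_i$, and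
$$\mathcal F=\mathcal F(\zeta,S)=\{F\subseteq X\ \text{finite}:\ \pi_i(F)\in\mathcal T_i\ \text{ for } i=1,\dots,S\}\subseteq\{0,1\}^X .$$

Since each $\mathcal T_i$ is closed under subsets, $\mathcal F$ is hereditary. For $\zeta=1$ every $F\in\mathcal F(1,S)$ has $|\pi_i(F)|\le1$ for all $i$, so $|F|\le1$. Each point $\{x\}$ is isolated, and a neighborhood of $\emptyset$ omits only finitely many $\{x\}$. So $\mathcal F(1,S)$ is the one-point compactification of the discrete set $X$.

The machine serves to build an operator that is small in the sense of the Szlenk index but cannot be factored through a small space. For $x\in X$ let $\varphi_x$ be the coordinate function on $\mathcal F$: $\varphi_x(F)=1$ if $x\in F$, and $0$ otherwise. Two opposite things will be shown. On the one hand $\mathcal F$ is compact and low, so that $C(\mathcal F)$ has small Szlenk index. On the other hand $\mathcal F$ is rich: every norm-one operator from $C(\mathcal F)$ into a space $Z$ whose $\varepsilon$-Szlenk index is at most $\zeta$ must send some function of norm at least $1$ to a vector of norm at most $\lambda^S$,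 for any $\lambda\in(\varepsilon,1)$.

## 2. The Szlenk index, the ideals $\mathscr{SZ}_\alpha$, and the theorems

Banach spaces are over the real or complex field, and operators are bounded linear maps. $B_E$ is the closed unit ball of $E$.

**Definition (Szlenk index).** For a weak$^*$-compact $K\subseteq E^*$ and $\varepsilon>0$ let
$$s_\varepsilon(K)=\{x\in K:\ \operatorname{diam}(K\cap U)>\varepsilon\ \text{ for every weak}^*\text{-open } U\ni x\},$$
with $s^0_\varepsilon(K)=K$, $s^{\xi+1}_\varepsilon(K)=s_\varepsilon(s^\xi_\varepsilon(K))$, and $s^\gamma_\varepsilon(K)=\bigcap_{\xi<\gamma}s^\xi_\varepsilon(K)$ for limit $\gamma$. For an operator $T:E\to F$, $\mathrm{Sz}_\varepsilon(T)$ is the least $\xi$ with $s_\varepsilon^\xi(T^*B_{F^*})=\emptyset$, or $\infty$ if there is none; $\mathrm{Sz}(T)=\sup_{\varepsilon>0}\mathrm{Sz}_\varepsilon(T)$. For a space, $\mathrm{Sz}_\varepsilon(Z)=\mathrm{Sz}_\varepsilon(I_Z)$ and $\mathrm{Sz}(Z)=\mathrm{Sz}(I_Z)$.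

For an example, take $Z=c_0$ and $B=B_{\ell_1}$, with $0<\varepsilon<2$. We check that $s_\varepsilon(B)=(1-\varepsilon/2)B$. If $\|x\|<1-\varepsilon/2$, put $r=1-\|x\|$. The points $x\pm re_k$ lie in $B$, converge weak$^*$ to $x$, and are $2r>\varepsilon$ apart, so $x\in s_\varepsilon(B)$. As $s_\varepsilon(B)$ is closed, it contains $(1-\varepsilon/2)B$. If $\|x\|>1-\varepsilon/2$, choose $t>0$ and $k$ with $\sum_{i\le k}|x_i|>1-\varepsilon/2+3t$, and let $U=\{y:|y_i-x_i|<t/k,\ i\le k\}$. For $y\in B\cap U$ we get $\sum_{i>k}|y_i|\le \varepsilon/2-2t$, so $\operatorname{diam}(B\cap U)\le 2t+2(\varepsilon/2-2t)=\varepsilon-2t$ and $x\notin s_\varepsilon(B)$. By scaling, $s_\varepsilon(cB)=(c-\varepsilon/2)B$ if $2c>\varepsilon$, and $s_\varepsilon(cB)=\emptyset$ if $2c\le\varepsilon$. So $s^k_\varepsilon(B)\ne\emptyset$ exactly when $k<2/\varepsilon$; thus $\mathrm{Sz}_\varepsilon(c_0)=\lceil 2/\varepsilon\rceil$ and $\mathrm{Sz}(c_0)=\omega$.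

Here are the elementary facts we shall use.

1. The set $K\setminus s_\varepsilon(K)$ is relatively open in $K$, so all $s^\xi_\varepsilon(K)$ are weak$^*$-compact. They decrease in $\xi$ and grow as $\varepsilon$ decreases. If $K\subseteq L$ then $s_\varepsilon^\xi(K)\subseteq s_\varepsilon^\xi(L)$. By induction on $\eta$, $s_\varepsilon^{\xi+\eta}(K)=s_\varepsilon^\eta(s_\varepsilon^\xi(K))$.
2. $\mathrm{Sz}_\varepsilon(Z)$ is never $0$ and never a limit $\gamma$: a decreasing family of nonempty compact sets $s_\varepsilon^\xi(B_{Z^*})$, $\xi<\gamma$, has nonempty intersection. Hence for $\alpha\ge1$, where $\omega^\alpha$ is a limit, $\mathrm{Sz}(Z)\le\omega^\alpha$ implies $\mathrm{Sz}_\varepsilon(Z)<\omega^\alpha$ for every $\varepsilon>0$.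
3. (Locality.) If $W'$ is weak$^*$-open, then $s_\varepsilon^\eta(A)\cap W'\subseteq s_\varepsilon^\eta(A\cap\overline{W'})$. This goes by induction on $\eta$; only successors need a word. Let $x\in s_\varepsilon^{\eta+1}(A)\cap W'$ and let $U\ni x$ be open. Then $s_\varepsilon^\eta(A)\cap U\cap W'$ has diameter $>\varepsilon$ and is contained in $s_\varepsilon^\eta(A\cap\overline{W'})\cap U$. Also $x\in s^\eta_\varepsilon(A\cap\overline{W'})$, so $x\in s_\varepsilon^{\eta+1}(A\cap\overline{W'})$.

For an ordinal $\alpha$, $\mathscr{SZ}_\alpha$ is the class of operators $T$ such that $\mathrm{Sz}(T)$ is an ordinal with $\mathrm{Sz}(T)\le\omega^\alpha$. We use as a known fact that each $\mathscr{SZ}_\alpha$ is a closed operator ideal: it is stable under sums and under composition on either side with arbitrary operators, and its components are norm closed. An operator ideal $\mathscr I$ has the factorization property if every $T\in\mathscr I$, $T:E\to F$, can be written $T=BA$ with $A:E\to Z$, $B:Z\to F$ and $I_Z\in\mathscr I$. By the ideal property, an operator that factors through a $Z$ with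 $I_Z\in\mathscr I$ always lies in $\mathscr I$. The factorization property says that $\mathscr I$ contains nothing else.

Recall that $\alpha$ has uncountable cofinality if it is a limit ordinal that is not the supremum of countably many smaller ordinals. The ordinals that do not are $0$, the successors, and the limits of cofinality $\omega$. It is known that if $\alpha$ has uncountable cofinality, then $\mathscr{SZ}_\alpha$ has the factorization property. The question, whose source is Philip A.H. Brooker, "Asplund operators and the Szlenk index", arXiv:1003.5710 (2010), is whether this is an equivalence. The answer, in ZFC, is yes for every ordinal $\alpha$: $\alpha$ has uncountable cofinality if and only if $\mathscr{SZ}_\alpha$ has the factorization property. Given the known direction, we must prove the following.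

**Theorem 1.** If $\alpha$ is not of uncountable cofinality, then $\mathscr{SZ}_\alpha$ fails the factorization property.

For $\alpha\ge1$ we prove more.

**Theorem 2.** Let $\alpha\ge1$ be a successor or of cofinality $\omega$. There are compact scattered spaces $K_n$ with $\mathrm{Sz}(C(K_n))\le\omega^\alpha$ such that the operator $T(f_n)_n=(\frac1nf_n)_n$ on $E=\big(\bigoplus_nC(K_n)\big)_{c_0}$ belongs to $\mathscr{SZ}_\alpha$, but $T$ factors through no Banach space $Z$ for which $\mathrm{Sz}_\varepsilon(Z)<\omega^\alpha$ for some $\varepsilon\in(0,1)$. In particular it factors through no $Z$ with $\mathrm{Sz}(Z)\le\omega^\alpha$.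

**Theorem 3.** For every ordinal $\alpha$ the following are equivalent:

1. $\alpha$ has uncountable cofinality;
2. $\mathscr{SZ}_\alpha$ has the factorization property;
3. the class $\mathscr O_\alpha$ of operators that factor through a Banach space of Szlenk index $\le\omega^\alpha$ is norm closed (that is, each $\mathscr O_\alpha(E,F)$ is closed).

## 3. Compact operators, and weakly null sequences when $\mathrm{Sz}_\varepsilon(Z)\le 2$

**The case $\alpha=0$.** Here $\omega^\alpha=1$. If $I_Z\in\mathscr{SZ}_0$, then $s_\varepsilon(B_{Z^*})=\emptyset$ for every $\varepsilon$, so each point of $B_{Z^*}$ has a weak$^*$-neighborhood meeting $B_{Z^*}$ in a set of diameter at most $\varepsilon$. By weak$^*$-compactness finitely many sets of diameter at most $\varepsilon$ cover $B_{Z^*}$. So $B_{Z^*}$ is totally bounded in norm and $\dim Z<\infty$. Conversely, if $T:E\to F$ is compact, then $T^*$ is compact by Schauder's theorem. The set $T^*B_{F^*}$ is weak$^*$-compact, hence norm closed, hence norm compact. The norm and weak$^*$ topologies then agree on it, so every point has relatively weak$^*$-open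 neighborhoods of arbitrarily small diameter, and $T\in\mathscr{SZ}_0$. In particular finite-dimensional spaces have Szlenk index $1$. The diagonal operator $(x_n)\mapsto(x_n/n)$ on $\ell_2$ is compact of infinite rank, so it does not factor through a finite-dimensional space. Thus $\mathscr{SZ}_0$ fails the factorization property, and Theorem 1 holds for $\alpha=0$.

**Small $\varepsilon$-index forces small convex combinations.** Let $(z_k)$ be a weakly null sequence in $B_Z$ and $0<\varepsilon<\lambda$.

If $\mathrm{Sz}_\varepsilon(Z)\le1$, then some $\|z_k\|<\lambda$. Otherwise choose $z_k^*\in B_{Z^*}$ with $z_k^*(z_k)=\|z_k\|\ge\lambda$, and a weak$^*$-cluster point $z^*$ of $(z_k^*)$. Then $\|z_k^*-z^*\|\ge\lambda-|z^*(z_k)|>\varepsilon$ for large $k$, so $z^*\in s_\varepsilon(B_{Z^*})$, a contradiction.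

If $\mathrm{Sz}_\varepsilon(Z)\le2$, then some convex combination of at most two of the $z_k$ has norm less than $\lambda$. Otherwise, for $k<l$, separate the segment $[z_k,z_l]$ from the open ball of radius $\lambda$ to get $z^*_{k,l}\in B_{Z^*}$ with $\operatorname{Re}z^*_{k,l}\ge\lambda$ at $z_k$ and at $z_l$. Fix $k$ and let $z_k^*$ be a cluster point of $(z^*_{k,l})_l$. As before $\|z^*_{k,l}-z^*_k\|\ge\lambda-|z_k^*(z_l)|>\varepsilon$ for large $l$, so $z_k^*\in s_\varepsilon(B_{Z^*})$, and still $\operatorname{Re}z_k^*(z_k)\ge\lambda$. A cluster point $z^*$ of $(z_k^*)$ lies in $s_\varepsilon(B_{Z^*})$ and $\|z_k^*-z^*\|>\varepsilon$ for large $k$, so $z^*\in s^2_\varepsilon(B_{Z^*})$, a contradiction.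

What was used about the index pairs is only that for infinitely many $k$ there are infinitely many $l$ for which $\{k,l\}$ is available. For an ordinal $\zeta$ in place of $2$ one wants index sets organized in a tree of rank $\zeta$, with infinitely many continuations at each step. This is what plays with decreasing labels record.

## 4. A factor $\lambda$ against the weights $1/n$

Let $\alpha\ge1$ be as in Theorem 2, and take ordinals $\zeta_n<\omega^\alpha$ with supremum $\omega^\alpha$. If $\mathrm{Sz}(C(K_n))\le\omega^\alpha$ for each $n$, then the diagonal operator $T$ of Theorem 2 is a norm limit of its finite sections, so $T\in\mathscr{SZ}_\alpha$ comes for free. If $T=BA$ through $Z$, with $\|A\|\le1$ and $J_n:C(K_n)\to E$ the canonical embedding, then for every $w\in C(K_n)$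
$$\tfrac1n\|w\|=\|BAJ_nw\|\le\|B\|\,\|AJ_nw\| .\tag{1}$$
To reach a contradiction we need $w_n\in C(K_n)$ of norm at least $1$ with $n\|AJ_nw_n\|\to0$.

The sensible first attempt is to take for $K_n$ a compact family of finite sets rich enough for the argument of Section 3 with $\zeta=\zeta_n$. If $\mathrm{Sz}_\varepsilon(Z)\le\zeta_n$, it gives a convex combination $w$ of coordinate functions $\varphi_x$, supported on a member of the family, with $\|AJ_nw\|<\lambda$. Evaluating at that member shows $\|w\|\ge1$. Then (1) reads $\frac1n\le\|B\|\lambda$, which is no contradiction. Here the attempt stops. Letting $\lambda$ depend on $n$ does not help: $\lambda>\varepsilon$ is needed, and although $\mathrm{Sz}(Z)\le\omega^\alpha$ gives $\mathrm{Sz}_{1/n^2}(Z)<\omega^\alpha$ for each $n$, the $\zeta_n$ were fixed before $Z$, and nothing bounds $\mathrm{Sz}_{1/n^2}(Z)$ by $\zeta_n$.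

So we should average repeatedly, to gain $\lambda$ each time. Averaging blocks of blocks inside one family requires sets that are unions of several blocks. If each move of a play of rank $\zeta$ is replaced by a whole play of rank $\zeta$, the natural labels range over the product $\zeta\cdot\zeta$. For $\alpha=2$ and $\zeta=\omega$ this is $\omega\cdot\omega=\omega^2$, which is no longer below $\omega^\alpha$. Sums are affordable, products are not.

This suggests putting the $i$-th averaging into its own coordinate: with $F=b_1\times\dots\times b_S$, membership in $\mathcal F$ is tested coordinate by coordinate, and we shall see that the cost is a natural sum of $S$ copies of roughly $\zeta$. There is one difficulty. The block $b_1$ found in the first coordinate depends on the other coordinates. If $b_1(y_2)$ varies with $y_2$, the support of the second average is $F=\bigcup_{y_2\in b_2}b_1(y_2)\times\{y_2\}$, and $\pi_1(F)=\bigcup_{y_2\in b_2}b_1(y_2)$. With $\zeta=2$ two disjoint pairs already give a four-point set, outside $\mathcal T_1$.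

The remedy is the pigeonhole principle. Make $Y_2$ so large that there are few possible $b_1$ compared with $|Y_2|$, and work inside a piece of $Y_2$ on which $b_1$ is constant. We do not choose the partition of $Y_2$, so we need a family on $Y_2$ which, under every partition into few pieces, keeps its full rank $\zeta$ inside some piece. For finite $\zeta$ this is easy: the family of all sets with at most $\zeta$ elements does it, because some piece is infinite. The corresponding $\mathcal F$ consists of sets with at most $\zeta^S$ elements. For $\zeta\ge\omega$ we saw in Section 1 that allowing everything destroys compactness, and the notes $h_\eta$ are what reconciles the two demands.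

## 5. Reading the play from two points, and partitions of $\kappa$

Fix $\zeta,\mathfrak m,\kappa,\mathcal Q,\mathcal T$ as in Section 1.

**Lemma 4.** If $p,r\in\mathcal Q$ and $y<y'$ both lie in $N(p)\cap N(r)$, then the initial segments of $p$ and of $r$ ending at $y'$ coincide.

**Proof.** Let these segments be $p'^\frown(o,y')$ and $r'^\frown(o',y')$; both are legal. Points increase along a legal play, so $y\in N(p')\cap N(r')$. Legality gives $(p',o)=h_{y'}(y)=(r',o')$. $\square$

Consequently every $G\in\mathcal T$ with $|G|\ge2$ determines a unique legal play $p_G$ which ends at $\max G$ and satisfies $G\subseteq N(p_G)$. For existence, take a legal play whose points include $G$ and cut it at $\max G$. For uniqueness, apply Lemma 4 to $y'=\max G$ and another $y\in G$. If $G\subseteq G'\in\mathcal T$, then cutting $p_{G'}$ at $\max G$ gives a legal play with the properties of $p_G$; so $p_G$ is an initial segment of $p_{G'}$. Define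
$$v(\emptyset)=\zeta+2,\qquad v(\{y\})=\zeta+1,\qquad v(G)=o(p_G)<\zeta\quad(|G|\ge2).$$
Since labels decrease along plays, $G\subseteq G'$ in $\mathcal T$ implies $v(G')\le v(G)$.

**Definition (good plays).** Let $M\subseteq\kappa$. For $p\in\mathcal Q$ with $N(p)\subseteq M$, define by recursion on $o(p)$: $p$ is $M$-good if for every $o<o(p)$ there are infinitely many $\eta\in\operatorname{Ext}(p,o)\cap M$ such that $p^\frown(o,\eta)$ is $M$-good.

A play with $o(p)=0$ is good for trivial reasons. For $\zeta=1$, $\emptyset$ is $M$-good if and only if $M$ is infinite. For $\zeta=2$, $\emptyset$ is $M$-good if and only if there are infinitely many $y\in M$ joined by edges of $\mathcal T$ to infinitely many larger $y'\in M$.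

**Lemma 5.** If $\kappa=\bigcup_{i\in I}P_i$ is a disjoint union with $|I|\le\mathfrak m$, then $\emptyset$ is $P_i$-good for some $i$.

**Proof.** Suppose $\emptyset$ is not $P_i$-good for any $i$.

**Step 1: in each piece, find a play where continuation is nearly impossible.** Fix $i$ and start from the non-good play $\emptyset$. Given a play $p$ with $N(p)\subseteq P_i$ that is not $P_i$-good, there is $o<o(p)$ such that only finitely many $\eta\in\operatorname{Ext}(p,o)\cap P_i$ make $p^\frown(o,\eta)$ good. If some $\eta\in\operatorname{Ext}(p,o)\cap P_i$ makes it non-good, pass to that longer non-good play and repeat. The labels strictly decrease, so this stops after finitely many steps. When it stops at $p_i$ with label $o_i<o(p_i)$, all $\eta\in\operatorname{Ext}(p_i,o_i)\cap P_i$ give good plays, and there are only finitely many of them. So $\operatorname{Ext}(p_i,o_i)\cap P_i$ is finite, and $N(p_i)\subseteq P_i$.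

**Step 2: write all these plays on one note.** The sets $N(p_i)\subseteq P_i$ are pairwise disjoint, so $H(y)=(p_i,o_i)$ for $y\in N(p_i)$, $i\in I$, defines a partial function from $\kappa$ to $\mathcal C$ whose domain has size at most $\mathfrak m\cdot\omega=\mathfrak m$. The domain is bounded in $\kappa$. Since $H$ occurs $\kappa$ times in the enumeration, the set $D$ of all $\eta<\kappa$ above all elements of $\operatorname{dom}H$ with $h_\eta=H$ has size $\kappa$.

**Step 3: count.** Every $\eta\in D$ lies in $\operatorname{Ext}(p_i,o_i)$ for every $i$: trivially if $p_i=\emptyset$, and otherwise because $\eta>\max N(p_i)$ and $h_\eta(y)=H(y)=(p_i,o_i)$ on $N(p_i)$. Hence each $D\cap P_i$ is finite and $|D|=\big|\bigcup_i(D\cap P_i)\big|\le\mathfrak m<\kappa$, a contradiction. $\square$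

## 6. Compactness and Cantor–Bendixson height of $\mathcal F(\zeta,S)$

For a compact Hausdorff space $K$, let $K^{(0)}=K$, let $K^{(\xi+1)}$ be the set of non-isolated points of $K^{(\xi)}$, and take intersections at limits. These sets are closed and decreasing, and $K^{(\xi+\eta)}=(K^{(\xi)})^{(\eta)}$. If some $K^{(\xi)}$ is empty, then $K$ is scattered, meaning that every nonempty $D\subseteq K$ has an isolated point: the least $\xi$ with $D\not\subseteq K^{(\xi)}$ is a successor $\eta+1$, and a point of $D\setminus K^{(\eta+1)}$ is isolated in $K^{(\eta)}\supseteq D$. For instance $\mathcal F(1,S)^{(1)}=\{\emptyset\}$ and $\mathcal F(1,S)^{(2)}=\emptyset$ as a family.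

The natural sum $a\oplus b$ of ordinals adds Cantor normal forms coefficientwise, as for polynomials in $\omega$; thus $1\oplus\omega=\omega+1$ and $(\omega+1)\oplus\omega=\omega2+1$. It is commutative, associative, and strictly increasing in each argument. Natural sums of multiples of $\omega$ are multiples of $\omega$, because the normal forms have no constant term. If $a,b<\omega^\alpha$ then $a\oplus b<\omega^\alpha$, because all exponents are below $\alpha$.

**Proposition 6.** If $\zeta<\omega^\alpha$ and $\alpha\ge1$, then $\mathcal F=\mathcal F(\zeta,S)$ is compact and $\mathcal F^{(\omega^\alpha)}=\emptyset$. Hence $\mathrm{Sz}(C(\mathcal F))\le\omega^\alpha$.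

**Proof.** The last sentence follows from the first by Proposition 7 in Section 7. For the first, every ordinal is uniquely $\omega a+j$ with $j<\omega$; call $\omega a$ its infinite part.

**Step 1: an ordinal-valued measure of the room left above $F$.** For $F\in\mathcal F$ let $\omega a_i(F)$ be the infinite part of $v(\pi_i(F))$, computed in $\mathcal T_i$, and put
$$I(F)=\omega a_1(F)\oplus\dots\oplus\omega a_S(F),$$
a multiple of $\omega$. If $F\subseteq G$ in $\mathcal F$, then $v(\pi_i(G))\le v(\pi_i(F))$, so $a_i(G)\le a_i(F)$ and $I(G)\le I(F)$. By strict monotonicity of $\oplus$, equality $I(G)=I(F)$ holds if and only if $a_i(G)=a_i(F)$ for all $i$.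

**Step 2: while $I$ stays constant, only finitely much can be added.** Let $q(F)$ be the supremum of the $l$ for which there is a chain $F=F^0\subsetneq\dots\subsetneq F^l=G$ in $\mathcal F$ with $I(G)=I(F)$. We claim that $q(F)$ is finite. Since $|G|\le\prod_i|\pi_i(G)|$, it suffices to bound each $|\pi_i(G)|$ in terms of $F$, for $G\supseteq F$ with $I(G)=I(F)$. Suppose $|\pi_i(G)|\ge2$. All labels of the play $p_{\pi_i(G)}$ are at least its last label, so they are at least $v(\pi_i(G))\ge\omega a_i(G)=\omega a_i(F)$.

If $|\pi_i(F)|\le1$, then $v(\pi_i(F))\in\{\zeta+1,\zeta+2\}$, so $\omega a_i(F)$ is the infinite part of $\zeta$. The labels of $p_{\pi_i(G)}$ are strictly decreasing elements of the finite set $[\omega a_i(F),\zeta)$.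

If $|\pi_i(F)|\ge2$, then $p_{\pi_i(G)}$ extends $p_{\pi_i(F)}$ by Section 5. The new labels are strictly decreasing elements of $[\omega a_i(F),v(\pi_i(F)))$, a finite set since $\omega a_i(F)$ is the infinite part of $v(\pi_i(F))$.

In both cases the length of $p_{\pi_i(G)}$, and so $|\pi_i(G)|$, is bounded in terms of $F$.

**Step 3: compactness.** There is no infinite strictly increasing chain $F^0\subsetneq F^1\subsetneq\cdots$ in $\mathcal F$: the ordinals $I(F^k)$ are nonincreasing, hence constant from some $k$ on, and then $q(F^k)=\infty$, contrary to Step 2. Let $A\subseteq X$ be in the closure of $\mathcal F$ in $\{0,1\}^X$. Any finite $D\subseteq A$ is contained in some member of $\mathcal F$, so $D\in\mathcal F$ by heredity. If $A$ were infinite, its finite subsets would contain an infinite strictly increasing chain. So $A$ is finite and $A\in\mathcal F$. Thus $\mathcal F$ is closed in $\{0,1\}^X$, hence compact.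

**Step 4: bound the tree rank.** Since there are no infinite strictly increasing chains, $\rho(F)=\sup\{\rho(G)+1:F\subsetneq G\in\mathcal F\}$ is well defined. We show
$$\rho(F)\le I(F)+q(F)\tag{2}$$
by induction on $I(F)$ and then on $q(F)$. Let $F\subsetneq G\in\mathcal F$. If $I(G)=I(F)$, then $q(G)+1\le q(F)$, since a chain starting at $G$ can be preceded by $F$; so $\rho(G)+1\le I(G)+q(G)+1\le I(F)+q(F)$. If $I(G)<I(F)$, then $\rho(G)+1\le I(G)+q(G)+1<I(G)+\omega\le I(F)$, because both are multiples of $\omega$. This proves (2).

**Step 5: pass to Cantor–Bendixson derivatives.** For finite $F$, the set $\{G\in\mathcal F:F\subseteq G\}$ is an open neighborhood of $F$. So if $F$ is a non-isolated point of $\mathcal F^{(\xi)}$, there is $G\in\mathcal F^{(\xi)}$ with $F\subsetneq G$. By induction on $\xi$, $F\in\mathcal F^{(\xi)}$ implies $\rho(F)\ge\xi$: at a successor, $F\in\mathcal F^{(\xi+1)}$ gives such a $G$, and $\rho(F)\ge\rho(G)+1\ge\xi+1$; limits are clear. As $\rho(F)\le\rho(\emptyset)$ for all $F$, we get $\mathcal F^{(\rho(\emptyset)+1)}=\emptyset$. Finally $\zeta+2<\omega^\alpha$,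 since $\omega^\alpha$ is a limit, and so
$$I(\emptyset)\le(\zeta+2)\oplus\dots\oplus(\zeta+2)<\omega^\alpha,\qquad \rho(\emptyset)+1\le I(\emptyset)+q(\emptyset)+1<\omega^\alpha .$$
Hence $\mathcal F^{(\omega^\alpha)}=\emptyset$. $\square$

## 7. From Cantor–Bendixson height to the Szlenk index of $C(K)$

**Proposition 7.** If $K$ is compact Hausdorff and $K^{(\omega^\alpha)}=\emptyset$, then $\mathrm{Sz}(C(K))\le\omega^\alpha$.

**Proof.** We use induction on $\alpha$. If $\alpha=0$, all points of $K$ are isolated, so $K$ is finite, $C(K)$ is finite-dimensional and $\mathrm{Sz}(C(K))\le1$. If $\alpha$ is a limit, then $\bigcap_{\beta<\alpha}K^{(\omega^\beta)}=\emptyset$, so by compactness $K^{(\omega^\beta)}=\emptyset$ for some $\beta<\alpha$, and the induction hypothesis applies. Let $\alpha=\beta+1$. Again by compactness $K^{(\omega^\beta n)}=\emptyset$ for some integer $n\ge1$.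

**Step 1: set-up.** This step splits $K$ into $n$ layers of height $\omega^\beta$ and fixes constants. $K$ is scattered. A connected component of $K$ with more than one point would be a nonempty set without isolated points; so $K$ is totally disconnected and, being compact, zero-dimensional. Let $B$ be the unit ball of $M(K)=C(K)^*$, and for $0\le j<n$ put
$$L_j=K^{(\omega^\beta j)},\qquad U_j=K\setminus L_{j+1},\qquad U_{-1}=\emptyset,\qquad D_j=L_j\setminus L_{j+1}=U_j\setminus U_{j-1},$$
with $L_n=\emptyset$. The $D_j$ partition $K$, and the $U_j$ are open. For $U$ open, $|\nu|(U)$ is the supremum of $|\int g\,d\nu|$ over $g\in C(K)$ with $|g|\le1$ and support in $U$; so $\nu\mapsto|\nu|(U)$ is weak$^*$ lower semicontinuous. Fix $\varepsilon\in(0,1)$, which is enough since $\mathrm{Sz}_\varepsilon$ grows as $\varepsilon$ decreases, and put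
$$\delta=\frac{\varepsilon}{60n},\qquad\theta=3n\delta=\frac{\varepsilon}{20},\qquad\varepsilon'=\frac\varepsilon4 .$$

The core is the following claim, proved in Steps 2 and 3: near a measure whose masses $|\mu|(U_j)$ cannot be increased much, $\omega^\beta$ derivations suffice to remove the measure.

**Claim.** Let $A\subseteq B$ be weak$^*$-compact, $\mu\in A$, and let $W\ni\mu$ be weak$^*$-open with $|\nu|(U_j)\le|\mu|(U_j)+\delta$ for all $\nu\in A\cap W$ and all $j<n$. Then $\mu\notin s_\varepsilon^{\omega^\beta}(A)$.

**Step 2: nearby measures live almost entirely on a set $V$ of height at most $\omega^\beta$.** The set $D_j$ is open in the zero-dimensional compact space $L_j$. By regularity of $|\mu|$ there is a compact subset of $D_j$ missing less than $\delta$ of the mass of $D_j$; cover it by finitely many clopen subsets of $L_j$ contained in $D_j$. Their union $V_j\subseteq D_j$ is compact, clopen in $L_j$, and $|\mu|(D_j\setminus V_j)<\delta$. The disjoint compact sets $V_j$ and $L_j\setminus V_j$ are separated by a clopen $O_j\subseteq K$ with $O_j\cap L_j=V_j$. Since $O_j\setminus L_j\subseteq K\setminus L_j=U_{j-1}$,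 we have $U_{j-1}\cup V_j=U_{j-1}\cup O_j$, an open set. By lower semicontinuity and regularity of the weak$^*$ topology there is a weak$^*$-open $W'\ni\mu$ with $\overline{W'}\subseteq W$ such that for all $\nu\in A_0:=A\cap\overline{W'}$ and all $j<n$
$$|\nu|(U_{j-1}\cup V_j)>|\mu|(U_{j-1}\cup V_j)-\delta\ge|\mu|(U_j)-2\delta .$$
Hence for $\nu\in A_0$
$$|\nu|(D_j\setminus V_j)=|\nu|(U_j)-|\nu|(U_{j-1}\cup V_j)\le\big(|\mu|(U_j)+\delta\big)-\big(|\mu|(U_j)-2\delta\big)=3\delta ,$$
and with $V=\bigcup_{j<n}V_j$, summing over $j$,
$$|\nu|(K\setminus V)\le\theta\qquad(\nu\in A_0).\tag{3}$$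
Since $V_j$ is clopen in $L_j$, $V_j^{(\omega^\beta)}=V_j\cap L_j^{(\omega^\beta)}=V_j\cap L_{j+1}=\emptyset$. The finitely many disjoint compact sets $V_j$ are clopen in $V$, so $V^{(\omega^\beta)}=\bigcup_jV_j^{(\omega^\beta)}=\emptyset$. By the induction hypothesis $\mathrm{Sz}(C(V))\le\omega^\beta$. So with $\Sigma_\eta=s^\eta_{\varepsilon'}(B_{M(V)})$ we have $\Sigma_{\omega^\beta}=\emptyset$.

**Step 3: transfer the derivations from $M(V)$ to $A_0$.** Restriction $\nu\mapsto\nu|_V$ need not be weak$^*$-continuous, so we replace it by a compact relation. For $f\in C(V)$ fix an extension $\tilde f\in C(K)$ with $\|\tilde f\|=\|f\|$ (Tietze, followed by the radial retraction onto the disc of radius $\|f\|$). Let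
$$R=\Big\{(\nu,\sigma)\in A_0\times B_{M(V)}:\ \Big|\int\tilde f\,d\nu-\int f\,d\sigma\Big|\le\theta\|f\|\ \text{ for all } f\in C(V)\Big\},\qquad R_\eta=R\cap(A_0\times\Sigma_\eta).$$
Each condition is weak$^*$-closed, so $R$ and the $R_\eta$ are compact. By (3), for $\nu\in A_0$ we have $|\int\tilde f\,d\nu-\int_Vf\,d\nu|\le\theta\|f\|$. So $(\nu,\nu|_V)\in R$, and $(\nu,\sigma)\in R$ implies $\|\sigma-\nu|_V\|\le2\theta$. Consequently, for $(\nu,\sigma),(\nu',\sigma')\in R$,
$$\|\nu-\nu'\|\le\|\nu|_V-\nu'|_V\|+2\theta\le\|\sigma-\sigma'\|+6\theta .\tag{4}$$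
Let $\pi_1$ be the projection to $A_0$. We show $s_\varepsilon^\eta(A_0)\subseteq\pi_1(R_\eta)$ by induction on $\eta$. For $\eta=0$ this holds because $(\nu,\nu|_V)\in R$. If $\eta$ is a limit and $\nu\in s_\varepsilon^\eta(A_0)$, then the fibres $\{\sigma\in\Sigma_\xi:(\nu,\sigma)\in R\}$, $\xi<\eta$, are nonempty, compact and decreasing; their intersection is nonempty and is the fibre for $\eta$.

For the successor step let $\nu\in s_\varepsilon^\eta(A_0)\setminus\pi_1(R_{\eta+1})$; we show $\nu\notin s_\varepsilon^{\eta+1}(A_0)$. The fibre $\Phi=\{\sigma:(\nu,\sigma)\in R_\eta\}$ is compact, nonempty by the inductive hypothesis, and misses $\Sigma_{\eta+1}$. So it is covered by finitely many weak$^*$-open sets $G_l$, each containing some $\sigma_l\in\Phi$, with $\operatorname{diam}(\Sigma_\eta\cap G_l)\le\varepsilon'$. The set $R_\eta\setminus(A_0\times\bigcup_lG_l)$ is compact and its projection to $A_0$ does not contain $\nu$. Hence there is an open $N\ni\nu$ such that $(\nu',\sigma')\in R_\eta$ and $\nu'\in N$ imply $\sigma'\in\bigcup_lG_l$. Let $\nu',\nu''\in N\cap s_\varepsilon^\eta(A_0)$.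 By the inductive hypothesis there are $\sigma',\sigma''$ with $(\nu',\sigma'),(\nu'',\sigma'')\in R_\eta$, say $\sigma'\in G_l$ and $\sigma''\in G_m$. Elements of $\Phi$ are within $2\theta$ of $\nu|_V$, so $\|\sigma_l-\sigma_m\|\le4\theta$ and $\|\sigma'-\sigma''\|\le2\varepsilon'+4\theta$. By (4),
$$\|\nu'-\nu''\|\le2\varepsilon'+4\theta+6\theta=\frac\varepsilon2+\frac{10\,\varepsilon}{20}=\varepsilon .$$
So $\operatorname{diam}(N\cap s^\eta_\varepsilon(A_0))\le\varepsilon$ and $\nu\notin s_\varepsilon^{\eta+1}(A_0)$.

Therefore $s_\varepsilon^{\omega^\beta}(A_0)\subseteq\pi_1(R_{\omega^\beta})=\emptyset$. By locality (fact 3 of Section 2) $s_\varepsilon^{\omega^\beta}(A)\cap W'=\emptyset$, so $\mu\notin s_\varepsilon^{\omega^\beta}(A)$. The claim is proved.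

**Step 4: a bounded potential that grows backwards.** This step uses the claim to show that finitely many rounds of $\omega^\beta$ derivations empty $B$. Let $A_k=s_\varepsilon^{\omega^\beta k}(B)$, so that $A_{k+1}=s_\varepsilon^{\omega^\beta}(A_k)$, and let $Q(\mu)=\sum_{j<n}|\mu|(U_j)\in[0,n]$ for $\mu\in B$. Let $\mu\in A_{k+1}$. Apply the claim to $A_k$ and to the weak$^*$-open set
$$W=\Big\{\nu:\ |\nu|(U_i)>|\mu|(U_i)-\frac{\delta}{2n}\ \text{ for all } i<n\Big\}\ni\mu .$$
Its conclusion fails, so its hypothesis fails: there are $\nu\in A_k\cap W$ and $j<n$ with $|\nu|(U_j)>|\mu|(U_j)+\delta$. Then $Q(\nu)\ge Q(\mu)+\delta-(n-1)\frac\delta{2n}\ge Q(\mu)+\frac\delta2$. So $\sup_{A_k}Q\ge\sup_{A_{k+1}}Q+\delta/2$ whenever $A_{k+1}\ne\emptyset$. If $A_k\ne\emptyset$, then $k\delta/2\le n$; hence $A_k=\emptyset$ for some $k<\omega$. Thus $\mathrm{Sz}_\varepsilon(C(K))\le\omega^\beta k<\omega^{\beta+1}$ for every $\varepsilon\in(0,1)$, and $\mathrm{Sz}(C(K))\le\omega^{\beta+1}$. $\square$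

## 8. One coordinate: a convex block of norm less than $\lambda$

We now turn to the richness of $\mathcal F$. The functions $\varphi_x$ are continuous on $\mathcal F$ with $\|\varphi_x\|\le1$. If $x_1,x_2,\dots$ are distinct, then $\varphi_{x_k}\to0$ pointwise, because members of $\mathcal F$ are finite sets; by dominated convergence, $\varphi_{x_k}\to0$ weakly. An infinite set of $x$ with $|m(\varphi_x)|>\tau$ would contain a sequence of distinct points, so:
$$\text{for all } m\in C(\mathcal F)^*\text{ and }\tau>0,\ \text{ the set }\{x\in X:|m(\varphi_x)|>\tau\}\ \text{ is finite.}\tag{5}$$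
And if $F\in\mathcal F$ and $w=\sum_{x\in F}a_x\varphi_x$ is a convex combination, then $w(F)=\sum_{x\in F}a_x=1$, so
$$\|w\|\ge1 .\tag{6}$$

The next lemma is the argument of Section 3 with plays in place of pairs.

**Lemma 8.** Let $\mathcal Q$ on $\kappa$ be built from $(\zeta,\mathfrak m)$, let $M\subseteq\kappa$ be such that $\emptyset$ is $M$-good, and let $Z$ be a Banach space with $\mathrm{Sz}_\varepsilon(Z)\le\zeta$, where $0<\varepsilon<\lambda$. Let $(z_y)_{y\in M}\subseteq B_Z$ be such that $\{y\in M:|z^*(z_y)|>\tau\}$ is finite for all $z^*\in Z^*$ and $\tau>0$. Then there are a nonempty $p\in\mathcal Q$ with $N(p)\subseteq M$ and rational convex coefficients $(a_y)_{y\in N(p)}$ with $\big\|\sum_{y\in N(p)}a_yz_y\big\|<\lambda$.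

**Proof.** Suppose not.

**Step 1: functionals that are large on a whole play.** For $p\in\mathcal Q$ with $N(p)\subseteq M$ let
$$\Psi(p)=\{z^*\in B_{Z^*}:\ \operatorname{Re}z^*(z_y)\ge\lambda\ \text{ for all } y\in N(p)\}.$$
It is weak$^*$-compact, and $\Psi(p^\frown(o,\eta))\subseteq\Psi(p)$. It is nonempty. This is clear for $p=\emptyset$. Otherwise, by assumption and density of the rationals, every convex combination of $\{z_y:y\in N(p)\}$ has norm at least $\lambda$. By Hahn–Banach there is $z^*$ of norm $1$ separating the convex hull from the open ball of radius $\lambda$, on which $\operatorname{Re}z^*$ has supremum $\lambda$; so $\operatorname{Re}z^*\ge\lambda$ on the hull.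

**Step 2: good plays have functionals deep in the derivation.** We show by induction on $o(p)$ that
$$\Psi(p)\cap s_\varepsilon^{o(p)}(B_{Z^*})\ne\emptyset\qquad\text{for every } M\text{-good } p .$$
For $o(p)=0$ this is Step 1. Let $o<o(p)$. As $p$ is $M$-good, there are distinct $\eta_1,\eta_2,\dots$ in $\operatorname{Ext}(p,o)\cap M$ with $p^\frown(o,\eta_n)$ $M$-good. These plays have last label $o<o(p)$, so by induction we may pick
$$z_n^*\in\Psi(p^\frown(o,\eta_n))\cap s_\varepsilon^o(B_{Z^*}).$$
Let $z^*$ be a weak$^*$-cluster point of $(z_n^*)$. By compactness $z^*\in\Psi(p)\cap s_\varepsilon^o(B_{Z^*})$. Since $\|z_{\eta_n}\|\le1$ and $\operatorname{Re}z_n^*(z_{\eta_n})\ge\lambda$,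
$$\|z_n^*-z^*\|\ge\operatorname{Re}(z_n^*-z^*)(z_{\eta_n})\ge\lambda-|z^*(z_{\eta_n})|>\varepsilon$$
for all large $n$, because the $\eta_n$ are distinct and only finitely many $y$ satisfy $|z^*(z_y)|>(\lambda-\varepsilon)/2$. Every weak$^*$-neighborhood of $z^*$ contains $z^*$ and infinitely many $z_n^*$, so it meets $s_\varepsilon^o(B_{Z^*})$ in a set of diameter $>\varepsilon$. Hence $z^*\in\Psi(p)\cap s_\varepsilon^{o+1}(B_{Z^*})$. So $\Psi(p)\cap s_\varepsilon^{o+1}(B_{Z^*})\neq\emptyset$ for every $o<o(p)$. If $o(p)$ is a successor, take $o+1=o(p)$. If it is a limit, use compactness of these decreasing nonempty sets.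

**Step 3: contradiction.** For the $M$-good play $p=\emptyset$, where $o(\emptyset)=\zeta$, Step 2 gives $s_\varepsilon^\zeta(B_{Z^*})\ne\emptyset$, contrary to $\mathrm{Sz}_\varepsilon(Z)\le\zeta$. $\square$

## 9. All coordinates: a function of norm at least $1$ with image at most $\lambda^S$

**Proposition 9.** Let $\mathcal F=\mathcal F(\zeta,S)$, $0<\varepsilon<\lambda<1$, $\mathrm{Sz}_\varepsilon(Z)\le\zeta$, and let $A:C(\mathcal F)\to Z$ satisfy $\|A\|\le1$. Then there is $w\in C(\mathcal F)$ with $\|w\|\ge1$ and $\|Aw\|\le\lambda^S$.

**Proof.** We average over the coordinates one after another. For $j=0,\dots,S$ we show: for every $\bar y=(y_{j+1},\dots,y_S)\in Y_{j+1}\times\dots\times Y_S$ one can choose a datum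
$$\Delta_j(\bar y)=(b_1,a^1,\dots,b_j,a^j),$$
where $b_i\in\mathcal T_i$ is nonempty and $a^i$ is a rational probability vector on $b_i$, such that
$$\Big\|\sum_{y_1\in b_1,\dots,y_j\in b_j}a^1_{y_1}\cdots a^j_{y_j}\,A\varphi_{(y_1,\dots,y_j,\bar y)}\Big\|\le\lambda^j .\tag{7}$$

**Step 1: start.** For $j=0$ the datum is empty and (7) says $\|A\varphi_{\bar y}\|\le1$, which is true.

**Step 2: make the datum constant on a good piece.** Assume the statement for some $j<S$ and fix $\bar y'=(y_{j+2},\dots,y_S)$. We count the possible values of $\Delta_j$. For $j=0$ there is one. For $j\ge1$ there are $\kappa_i$ finite subsets of $Y_i$ and countably many rational vectors on each, so there are at most $\kappa_1\cdots\kappa_j=\kappa_j=\mathfrak m_{j+1}$ values. In both cases the number is at most $\mathfrak m_{j+1}$. Partition $Y_{j+1}=\kappa_{j+1}$ according to the value of $\Delta_j(y,\bar y')$, $y\in Y_{j+1}$. By Lemma 5, for the machine built from $(\zeta,\mathfrak m_{j+1})$, there is a piece $P$, with constant datum $\Delta=(b_1,a^1,\dots,b_j,a^j)$, such that $\emptyset$ is $P$-good.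

**Step 3: gain one more factor $\lambda$ inside that piece.** For $y\in P$ let
$$z_y=\lambda^{-j}\sum_{y_1\in b_1,\dots,y_j\in b_j}a^1_{y_1}\cdots a^j_{y_j}\,A\varphi_{(y_1,\dots,y_j,y,\bar y')} .$$
By (7), $\|z_y\|\le1$. We check the finiteness hypothesis of Lemma 8. Let $z^*\in Z^*$, $\tau>0$, and $m=A^*z^*$. If $|z^*(z_y)|>\tau$, then, the coefficients summing to $1$, some $(y_1,\dots,y_j)$ in the finite set $b_1\times\dots\times b_j$ satisfies $|m(\varphi_{(y_1,\dots,y_j,y,\bar y')})|>\tau\lambda^j$. By (5) each of these finitely many tuples admits only finitely many such $y$. So $\{y\in P:|z^*(z_y)|>\tau\}$ is finite. It matters here that $b_1,\dots,b_j$ do not depend on $y$. Lemma 8 gives a nonempty $t\in\mathcal Q_{j+1}$ with $N(t)\subseteq P$ and a rational probability vector $a^{j+1}$ on $b_{j+1}=N(t)\in\mathcal T_{j+1}$ with $\big\|\sum_{y\in b_{j+1}}a^{j+1}_yz_y\big\|<\lambda$. Multiplying by $\lambda^j$ gives (7) for $j+1$ with $\Delta_{j+1}(\bar y')=(\Delta,b_{j+1},a^{j+1})$.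

**Step 4: read off $w$.** For $j=S$ we have one datum $(b_1,a^1,\dots,b_S,a^S)$. The finite set $F=b_1\times\dots\times b_S$ has $\pi_i(F)=b_i\in\mathcal T_i$, so $F\in\mathcal F$. The function $w=\sum_{(y_1,\dots,y_S)\in F}a^1_{y_1}\cdots a^S_{y_S}\varphi_{(y_1,\dots,y_S)}$ is a convex combination, so $\|w\|\ge1$ by (6), and $\|Aw\|\le\lambda^S$ by (7). $\square$

## 10. The diagonal operator: proof of Theorems 2 and 1

**Step 1: choose the spaces.** Let $\alpha\ge1$ be a successor or of cofinality $\omega$. Then $\omega^\alpha$ is the supremum of an increasing sequence of smaller ordinals: $\omega^\beta n$ if $\alpha=\beta+1$, and $\omega^{\alpha_n}$ with $\alpha_n\uparrow\alpha$ if $\alpha$ is a limit of cofinality $\omega$. This is the only place where the hypothesis on the cofinality is used. Fix a nondecreasing sequence $1\le\zeta_n<\omega^\alpha$ with supremum $\omega^\alpha$, and put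
$$K_n=\mathcal F(\zeta_n,n),\qquad E=\Big(\bigoplus_{n\ge1}C(K_n)\Big)_{c_0},\qquad T(f_n)_n=\big(\tfrac1nf_n\big)_n ,$$
with canonical maps $J_n:C(K_n)\to E$ and $P_n:E\to C(K_n)$. By Proposition 6, $K_n$ is compact, $K_n^{(\omega^\alpha)}=\emptyset$, so $K_n$ is scattered, and $\mathrm{Sz}(C(K_n))\le\omega^\alpha$.

**Step 2: $T$ belongs to $\mathscr{SZ}_\alpha$.** Since $I_{C(K_n)}\in\mathscr{SZ}_\alpha$ and $\mathscr{SZ}_\alpha$ is an operator ideal, $T_N=\sum_{n\le N}\frac1nJ_nI_{C(K_n)}P_n\in\mathscr{SZ}_\alpha$. Moreover $\|T-T_N\|\le\frac1{N+1}\to0$, and $\mathscr{SZ}_\alpha$ is closed.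

**Step 3: $T$ does not factor.** Suppose $T=BA$ with $A:E\to Z$, $B:Z\to E$, and $\mathrm{Sz}_\varepsilon(Z)<\omega^\alpha$ for some $\varepsilon\in(0,1)$. Since $T\ne0$, we may replace $A$ by $A/\|A\|$ and $B$ by $\|A\|B$, and so assume $\|A\|\le1$. Choose $\lambda\in(\varepsilon,1)$, and $n_0$ with $\mathrm{Sz}_\varepsilon(Z)\le\zeta_n$ for $n\ge n_0$. For $n\ge n_0$, Proposition 9 applied to $AJ_n:C(K_n)\to Z$ with $S=n$ gives $w_n\in C(K_n)$ with $\|w_n\|\ge1$ and $\|AJ_nw_n\|\le\lambda^n$. Then
$$\tfrac1n\le\|TJ_nw_n\|=\|BAJ_nw_n\|\le\|B\|\lambda^n\qquad(n\ge n_0),$$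
which is false for large $n$. If $\mathrm{Sz}(Z)\le\omega^\alpha$, then $\mathrm{Sz}_{1/2}(Z)<\omega^\alpha$ by fact 2 of Section 2, so $T$ does not factor through $Z$ either. This proves Theorem 2.

**Step 4: Theorem 1 and the equivalence.** For $\alpha\ge1$ not of uncountable cofinality, $T\in\mathscr{SZ}_\alpha$ factors through no $Z$ with $I_Z\in\mathscr{SZ}_\alpha$. The case $\alpha=0$ was done in Section 3. This proves Theorem 1. Together with the known implication for uncountable cofinality, $\alpha$ has uncountable cofinality if and only if $\mathscr{SZ}_\alpha$ has the factorization property, for every ordinal $\alpha$. $\square$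

The weights $\frac1n$ are really needed to put $T$ into $\mathscr{SZ}_\alpha$: since $T=T\circ I_E$ factors through $E$ itself, Theorem 2 shows that $\mathrm{Sz}(E)\le\omega^\alpha$ is false, so $I_E\notin\mathscr{SZ}_\alpha$.

## 11. Norm closedness of the factorable operators: proof of Theorem 3

**Step 1: (1) implies (2).** This is the known result quoted in Section 2.

**Step 2: (2) implies (3).** By the ideal property $\mathscr O_\alpha\subseteq\mathscr{SZ}_\alpha$ always. Under (2) the two classes are equal, and $\mathscr{SZ}_\alpha$ is closed.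

**Step 3: (3) implies (1).** We show that if $\alpha$ is not of uncountable cofinality, then $\mathscr O_\alpha$ is not closed. If $\alpha=0$, then by Section 3 the spaces of Szlenk index at most $1$ are exactly the finite-dimensional ones. So $\mathscr O_0$ is the class of finite-rank operators, which is not closed: the operator $(x_n)\mapsto(x_n/n)$ on $\ell_2$ is a norm limit of finite-rank operators and has infinite rank. If $\alpha\ge1$, use the notation of Section 10. The operator $T_N$ factors through $\bigoplus_{n\le N}C(K_n)$, the identity of which is a finite sum of operators factoring through the $I_{C(K_n)}\in\mathscr{SZ}_\alpha$, hence belongs to $\mathscr{SZ}_\alpha$. So $T_N\in\mathscr O_\alpha$ and $T_N\to T$, but $T\notin\mathscr O_\alpha$ by Theorem 2. $\square$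

By Theorem 2, for $\alpha\ge1$ not of uncountable cofinality the failure is thus witnessed by a diagonal operator on a $c_0$-sum of spaces $C(K)$ with $K$ compact and scattered. It persists when the requirement $\mathrm{Sz}(Z)\le\omega^\alpha$ on the intermediate space is weakened to $\mathrm{Sz}_\varepsilon(Z)<\omega^\alpha$ for one single $\varepsilon\in(0,1)$.
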